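\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{Separating $q$-Araki--Woods algebras of finite- and infinite-dimensional spaces}

\begin{abstract}
Let $q,q'\in(-1,1)$ with $q\neq 0$. We prove that the $q$-Araki--Woods von Neumann algebra of an infinite-dimensional real Hilbert space, with parameter $q$, is never isomorphic to the $q'$-Araki--Woods algebra of a finite-dimensional one, whatever the two orthogonal groups are. The invariant is an Akemann--Ostrand type condition: it holds in finite dimension, and it has a consequence, independent of any choice of state, that fails in infinite dimension when $q\ne0$. We also determine exactly which $q$-Araki--Woods algebras satisfy the condition, and we show that those which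 do not cannot be embedded with expectation into matrix amplifications of those which do.
\end{abstract}


\section{Introduction}

\subsection{The question}
Inner products are linear in the second variable. Let $\mathsf H_{\mathbb R}$ be a real Hilbert space and $(U_t)_{t\in\mathbb R}$ a strongly continuous group of orthogonal transformations of $\mathsf H_{\mathbb R}$. Extend $U_t$ to a unitary group on the complexification $\mathsf H_{\mathbb C}$ and write $U_t=A^{it}$ with $A$ positive and non-singular. Let $\mathsf H_U$ be the completion of $\mathsf H_{\mathbb C}$ for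
\[
\langle\xi,\eta\rangle_U=\langle 2A(1+A)^{-1}\xi,\eta\rangle .
\]
Then $\mathsf H_{\mathbb R}$ embeds $\mathbb R$-linearly into $\mathsf H_U$. For $q\in(-1,1)$ let $\mathcal F_q(\mathsf H_U)$ be the $q$-deformed Fock space over $\mathsf H_U$ (recalled in Section~\ref{sec:fock}), with vacuum vector $\Omega$ and left creation operators $l(\xi)$, and put $s(\xi)=l(\xi)+l(\xi)^*$. The \emph{$q$-Araki--Woods algebra} is
\[
\Gamma_q(\mathsf H_{\mathbb R},U_t)=\{s(\xi):\xi\in\mathsf H_{\mathbb R}\}''\subset B(\mathcal F_q(\mathsf H_U)).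
\]
When $U_t$ is trivial we have $A=1$ and $\mathsf H_U=\mathsf H_{\mathbb C}$, and one obtains the tracial $q$-Gaussian algebra $\Gamma_q(\mathsf H_{\mathbb R})$. In general the vacuum vector gives a faithful state with $\langle\Omega,s(\xi)s(\eta)\Omega\rangle=\langle\xi,\eta\rangle_U$, so $\mathsf H_{\mathbb R}$ is a space of variables and $U_t$ prescribes their covariance (and the modular theory of the vacuum state, see Lemma~\ref{lem:modular}).

Does the von Neumann algebra, stripped of its generators and its vacuum state, remember whether there were finitely or infinitely many variables? In the tracial case it is known that $\Gamma_q(\ell^2)$ and $\Gamma_{q'}(\mathsf H_{\mathbb R})$ are non-isomorphic if $q,q'\in(-1,1)$, $q\ne0$ and $\dim\mathsf H_{\mathbb R}<\infty$. The general case was posed by Kumar, Skalski and Wasilewski \cite{KSW}: given arbitrary strongly continuous groups $U_t$ on $\ell^2$ and $V_t$ on $\mathsf H_{\mathbb R}$ with $\dim \mathsf H_{\mathbb R}<\infty$, and $q\neq0$, are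 $\Gamma_q(\ell^2,U_t)$ and $\Gamma_{q'}(\mathsf H_{\mathbb R},V_t)$ non-isomorphic? The difficulty is that an isomorphism need not carry one vacuum state to the other, and there may be no trace to fall back on. We show that the answer is yes.

\subsection{Results}
The invariant is the following condition. Here $\mathcal K(L)$ denotes the compact operators on $L$, and $\|\cdot\|_{\min}$ the minimal (spatial) tensor norm.

\begin{definition}[Condition (AO)]\label{def:AO}
Let $N$ be a von Neumann algebra in standard form on $L^2(N)$ with modular conjugation $J$. We say that $N$ satisfies (AO) if there is a $\sigma$-weakly dense unital exact $C^*$-subalgebra $\mathcal B\subset N$ such that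
\[
\sum_i a_i\otimes b_i\longmapsto\sum_i a_ib_i+\mathcal K(L^2(N))
\]
is $\|\cdot\|_{\min}$-bounded from the algebraic tensor product of $\mathcal B$ and $J\mathcal BJ$ to $B(L^2(N))/\mathcal K(L^2(N))$.
\end{definition}

Since $\mathcal B$ and $J\mathcal BJ$ commute, the map is a $*$-homomorphism; once bounded it extends to $\mathcal B\otimes_{\min}J\mathcal BJ$ and is therefore contractive. Because the standard form is unique, (AO) depends only on the isomorphism class of $N$.

\begin{theorem}\label{thm:main}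
Let $q,q'\in(-1,1)$, $q\ne0$, let $\mathsf K_{\mathbb R}$ be an infinite-dimensional and $\mathsf H_{\mathbb R}$ a finite-dimensional real Hilbert space, with arbitrary strongly continuous orthogonal groups $U_t$ on $\mathsf K_{\mathbb R}$ and $V_t$ on $\mathsf H_{\mathbb R}$. Then
\[
\Gamma_q(\mathsf K_{\mathbb R},U_t)\not\cong\Gamma_{q'}(\mathsf H_{\mathbb R},V_t).
\]
\end{theorem}

The case $\mathsf K_{\mathbb R}=\ell^2$ answers the question above. The method gives more.

\begin{theorem}\label{thm:more}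
\textup{(i)} $\Gamma_q(\mathsf K_{\mathbb R},U_t)$ satisfies \textup{(AO)} if and only if $q=0$ or $\dim\mathsf K_{\mathbb R}<\infty$.

\textup{(ii)} Let $q\ne0$, $\dim\mathsf K_{\mathbb R}=\infty$, $M=\Gamma_q(\mathsf K_{\mathbb R},U_t)$, and let $N=\Gamma_{q'}(\mathsf H_{\mathbb R},V_t)$ with $\dim\mathsf H_{\mathbb R}<\infty$, or $N=\Gamma_0(\mathsf H_{\mathbb R},V_t)$ with $\mathsf H_{\mathbb R}$ arbitrary. For no $n\ge1$ is there an injective normal, not necessarily unital, $*$-homomorphism $\pi:M\to N\otimes M_n(\mathbb C)$ such that $\pi(M)$ is the range of a faithful normal conditional expectation of $p(N\otimes M_n(\mathbb C))p$, where $p=\pi(1)$.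
\end{theorem}

Part (i) shows why $q\neq0$ is needed for this method: at $q=0$ the invariant does not see the dimension.

\subsection{The idea in the tracial case}\label{sec:idea}
Let $U_t$ be trivial, $q\neq 0$, and let $e_1,e_2,\dots$ be orthonormal in $\mathsf K_{\mathbb R}$. Let $r(\xi)$ denote right creation, $r(\xi)v=v\otimes\xi$. The modular conjugation $J$ reverses the order of tensors and fixes the real vectors $e_j$, so $Js(e_j)J=r(e_j)+r(e_j)^*$. Test the operator
\[
\Sigma_d=\sum_{j\le d}s(e_j)\,Js(e_j)J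
\]
on the vectors $e_m$, $m>d$. Annihilation operators of letters orthogonal to $e_m$ kill $e_m$, so $s(e_j)e_m=e_j\otimes e_m$ and $Js(e_j)Je_m=e_m\otimes e_j$. In the $q$-Fock space $\langle e_j\otimes e_m,e_m\otimes e_j\rangle=q$. Hence
\[
\langle e_m,\Sigma_de_m\rangle=qd\qquad(m>d).
\]
Since $e_m\to0$ weakly, compact perturbations of $\Sigma_d$ do not affect the limit $m\to\infty$, and so $\|\Sigma_d+\mathcal K\|\ge|q|d$.

The corresponding tensor is much smaller. Writing a sum of elementary tensors as a row times a column gives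
\begin{equation}\label{eq:rowcol}
\begin{aligned}
\Big\|\sum_jx_j\otimes y_j\Big\|&\le\Big\|\sum_jx_jx_j^*\Big\|^{1/2}\Big\|\sum_jy_j^*y_j\Big\|^{1/2},\\
\Big\|\sum_jx_j\otimes y_j\Big\|&\le\Big\|\sum_jx_j^*x_j\Big\|^{1/2}\Big\|\sum_jy_jy_j^*\Big\|^{1/2}.
\end{aligned}
\end{equation}
With $B=(1-|q|)^{-1/2}$ one has $\sum_jl(e_j)l(e_j)^*\le B^2$ and $\|s(e_j)\|\le2B$ (Lemma~\ref{lem:creation}). Apply the first form of \eqref{eq:rowcol} to the terms $l(e_j)\otimes Js(e_j)J$ and the second to $l(e_j)^*\otimes Js(e_j)J$; the result is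
\[
\Big\|\sum_{j\le d}s(e_j)\otimes Js(e_j)J\Big\|_{\min}\le4B^2\sqrt d .
\]
If (AO) held with an algebra $\mathcal B$ containing all $s(e_j)$, we would get $|q|d\le4B^2\sqrt d$ for every $d$, which is absurd.

\subsection{What has to be added}
Three things stand between this computation and Theorem~\ref{thm:main}.

\emph{The algebra $\mathcal B$ is not ours to choose}, and neither is the state. If $M\cong N$ and $N$ satisfies (AO), the images of our test elements need not lie in $\mathcal B$. Exactness of $\mathcal B$ lets us pass from $\mathcal B$ to all of $N$, provided the test vectors are bounded on both sides: $\eta_m=x_m\xi=Jy_mJ\xi$ with $x_m,y_m\in N$ bounded in norm, where $\xi$ represents a faithful normal state. This is Section~\ref{sec:consequence}.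

\emph{Without a trace the two-sided bound can fail.} For $e_m$ as above $x_m=y_m=s(e_m)$ works. For general $U_t$, there may be degree-one vectors for which $x_m$ stays bounded but $\|y_m\|\to\infty$. If this cannot be avoided we use degree-two vectors on which the modular group acts trivially. This is Section~\ref{sec:test}.

\emph{The algebras of finite-dimensional spaces must satisfy \textup{(AO)}}, for every $q'\in(-1,1)$. By \eqref{eq:comm} below, $[l(\xi)^*,r(\eta)]=\langle\xi,\eta\rangle\,q'^{\,\mathsf N}$, where $\mathsf N$ is the number operator. In finite dimension this is compact, because the spaces of $n$-tensors are finite-dimensional and $q'^{\,n}\to0$. But commutation modulo compacts by itself only controls the maximal tensor norm, not the minimal one. We construct an isometry $V:\mathcal F\to\mathcal F\otimes\mathcal F$, by cutting tensors into two pieces, such that $ab-V^*(a\otimes b)V$ is compact for $a$ built from left and $b$ from right creation operators; a variant of it gives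 exactness. This is Section~\ref{sec:finite}.

Sections~\ref{sec:fock} and~\ref{sec:algebra} contain the preliminaries, Section~\ref{sec:proof1} proves Theorem~\ref{thm:main} and Section~\ref{sec:proof2} Theorem~\ref{thm:more}.

\section{The $q$-Fock space}\label{sec:fock}

Let $\mathsf H$ be a complex Hilbert space and $q\in(-1,1)$. We write $\langle\cdot,\cdot\rangle_0$ and $\|\cdot\|_0$ for the ordinary inner product and operator norm on Hilbert tensor powers $\mathsf H^{\otimes n}$, and $[n]=\{1,\dots,n\}$.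

\subsection{The $q$-symmetrizer and its factorizations}
For an ordering $w=(w_1,\dots,w_n)$ of $[n]$ let $\operatorname{inv}(w)=\#\{i<j:w_i>w_j\}$, and put
\[
P^{(n)}(v_1\otimes\cdots\otimes v_n)=\sum_wq^{\operatorname{inv}(w)}\,v_{w_1}\otimes\cdots\otimes v_{w_n},\qquad P^{(0)}=P^{(1)}=1 .
\]
A permutation and its inverse have equally many inversions, so $P^{(n)}$ is selfadjoint for $\langle\cdot,\cdot\rangle_0$. Reversing both positions and values preserves the number of inversions, so $P^{(n)}$ commutes with the reversal $\varrho(v_1\otimes\cdots\otimes v_n)=v_n\otimes\cdots\otimes v_1$.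

For $G\subset[n]$ let $v_G$ be the tensor of the $v_i$, $i\in G$, in increasing order, and let
\[
\operatorname{inv}(G)=\#\{(a,b):a<b,\ a\notin G,\ b\in G\}.
\]
For $0\le k\le n$ define the cutting operator
\[
R_{n,k}(v_1\otimes\cdots\otimes v_n)=\sum_{|G|=k}q^{\operatorname{inv}(G)}\,v_G\otimes v_{G^c}.
\]
An ordering of $[n]$ is determined by the set $G$ of its first $k$ entries together with an ordering of $G$ and one of $G^c$. Its inversions are those inside the first part, those inside the second part, and the $\operatorname{inv}(G)$ crossing ones. Hence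
\begin{equation}\label{eq:factor}
P^{(n)}=(P^{(k)}\otimes P^{(n-k)})R_{n,k}.
\end{equation}
If $G=\{g_1<\dots<g_k\}$, then $\operatorname{inv}(G)=\sum_i(g_i-i)$, and $G\mapsto(g_k-k,\dots,g_1-1)$ is an injection into partitions. Therefore
\begin{equation}\label{eq:Rbound}
\|R_{n,k}\|_0\le\sum_{|G|=k}|q|^{\operatorname{inv}(G)}\le C_q:=\prod_{i\ge1}(1-|q|^i)^{-1},
\qquad
\|R_{n,1}\|_0\le\sum_{i\ge0}|q|^{i}=(1-|q|)^{-1}.
\end{equation}

\begin{lemma}\label{lem:Rn1}
$R_{n,1}$ is invertible, and $\|R_{n,1}^{-1}\|_0\le c_q:=\prod_{k\ge2}\frac{1+|q|^{k-1}}{1-|q|^k}$ for all $n\ge1$.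
\end{lemma}

\begin{proof}
Let $T_i=q\tau_i$, where $\tau_i$ flips legs $i$ and $i+1$. Then $T_i^2=q^2$, and the braid relations hold. Put $t_k=T_1\cdots T_k$ and $t_0=1$. The operator $t_k$ moves $v_{k+1}$ to the front with factor $q^k$, so $\gamma_n:=R_{n,1}=\sum_{k=0}^{n-1}t_k$. For $2\le i\le n-1$,
\[
T_it_{n-1}=T_1\cdots T_{i-2}(T_iT_{i-1}T_i)T_{i+1}\cdots T_{n-1}=T_1\cdots T_{i-2}(T_{i-1}T_iT_{i-1})T_{i+1}\cdots T_{n-1}=t_{n-1}T_{i-1}.
\]
So for $1\le k\le n-1$ we have $t_kt_{n-1}=T_1(T_2\cdots T_k)t_{n-1}=T_1t_{n-1}t_{k-1}=q^2T_2\cdots T_{n-1}t_{k-1}$. Since $\gamma_n=(\gamma_{n-1}\otimes1)+t_{n-1}$, it follows for $n\ge2$ that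
\begin{align*}
\gamma_n(1-t_{n-1})&=(\gamma_{n-1}\otimes1)+t_{n-1}-t_{n-1}-q^2T_2\cdots T_{n-1}(\gamma_{n-1}\otimes1)\\
&=(1-q^2T_2\cdots T_{n-1})(\gamma_{n-1}\otimes1).
\end{align*}
Here $\|t_{n-1}\|_0\le|q|^{n-1}$ and $\|q^2T_2\cdots T_{n-1}\|_0\le|q|^n$. By induction from $\gamma_1=1$, $\gamma_n$ is invertible and $\|\gamma_n^{-1}\|_0\le\frac{1+|q|^{n-1}}{1-|q|^n}\|\gamma_{n-1}^{-1}\|_0$.
\end{proof}

By \eqref{eq:factor}, $P^{(n)}=(1\otimes P^{(n-1)})R_{n,1}$, so by induction $P^{(n)}$ is invertible for all $q\in(-1,1)$. It is selfadjoint, norm continuous in $q$ and equal to $1$ at $q=0$; hence the bottom of its spectrum stays positive, and $P^{(n)}$ is positive and invertible. Let $\mathcal F_n$ be $\mathsf H^{\otimes n}$ with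
\[
\langle u,v\rangle_q=\langle u,P^{(n)}v\rangle_0,
\]
an inner product whose norm is equivalent to the ordinary one, with $\mathcal F_0=\mathbb C\Omega$, and let $\mathcal F=\mathcal F_q(\mathsf H)=\bigoplus_n\mathcal F_n$. The reversal $\varrho$ is unitary on $\mathcal F$. Conjugating \eqref{eq:factor} by $\varrho$ and comparing with \eqref{eq:factor} for $n-k$ gives
\begin{equation}\label{eq:reverse}
\varrho R_{n,k}\varrho=R_{n,n-k},\qquad\text{so}\qquad\|R_{n,n-1}^{-1}\|_0\le c_q .
\end{equation}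

\subsection{Creation and annihilation}
Let $l(\xi)v=\xi\otimes v$, $r(\xi)v=v\otimes\xi$; thus $r(\xi)=\varrho l(\xi)\varrho$. Put $B=(1-|q|)^{-1/2}$.

\begin{lemma}\label{lem:creation}
\textup{(i)} The map $L:\mathsf H\otimes\mathcal F\to\mathcal F$, $\xi\otimes w\mapsto l(\xi)w$, satisfies $\|L\|\le B$. Hence $\|l(\xi)\|,\|r(\xi)\|\le B\|\xi\|$.

\textup{(ii)} If $v_1,\dots,v_d\in\mathsf H$ and $\big\|\sum_j|v_j\rangle\langle v_j|\big\|\le t$, then $\sum_jl(v_j)l(v_j)^*\le tB^2$.
\end{lemma}

\begin{proof}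
(i) As $P^{(n)}$ is selfadjoint, \eqref{eq:Rbound} gives
\[
(P^{(n)})^2=(1\otimes P^{(n-1)})R_{n,1}R_{n,1}^*(1\otimes P^{(n-1)})\le(1-|q|)^{-2}(1\otimes P^{(n-1)})^2 ,
\]
with the adjoint taken for $\langle\cdot,\cdot\rangle_0$. The square root is operator monotone, so $P^{(n)}\le B^2(1\otimes P^{(n-1)})$, which is the claim about $L$. (ii) $\sum_jl(v_j)l(v_j)^*=L\big(\sum_j|v_j\rangle\langle v_j|\otimes1\big)L^*\le tLL^*$.
\end{proof}

From $P^{(n)}=(1\otimes P^{(n-1)})R_{n,1}$ we read off
\begin{equation}\label{eq:annih}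
l(\xi)^*(v_1\otimes\cdots\otimes v_n)=\sum_{i=1}^nq^{i-1}\langle\xi,v_i\rangle\,v_1\otimes\cdots\widehat{v_i}\cdots\otimes v_n,
\end{equation}
and for $r(\xi)^*$ the same with $q^{n-i}$ in place of $q^{i-1}$. In particular both kill tensors all of whose letters are orthogonal to $\xi$. With $\mathsf N$ the number operator ($q^{\mathsf N}=P_\Omega$, the projection onto $\mathbb C\Omega$, if $q=0$), \eqref{eq:annih} gives
\begin{equation}\label{eq:comm}
l(\xi)^*l(\eta)=q\,l(\eta)l(\xi)^*+\langle\xi,\eta\rangle,\qquad[l(\xi),r(\eta)]=0,\qquad[l(\xi)^*,r(\eta)]=\langle\xi,\eta\rangle\,q^{\mathsf N}.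
\end{equation}
Taking adjoints in the last relation, $[l(\xi),r(\eta)^*]=-\overline{\langle\xi,\eta\rangle}\,q^{\mathsf N}$.

\section{The algebra and its modular conjugation}\label{sec:algebra}

Now let $\mathsf H=\mathsf H_U$, and write $\overline\xi=\xi_1-i\xi_2$ for $\xi=\xi_1+i\xi_2\in\mathsf H_{\mathbb C}$. Conjugation commutes with $U_t=A^{it}$ and is antilinear, so it carries $A$ to $A^{-1}$: $\overline{A\xi}=A^{-1}\overline\xi$ for $\xi$ in the domain of $A$. Put $E_T=1_{[1/T,T]}(A)$ for $T\ge1$. It commutes with conjugation; on $E_T\mathsf H_{\mathbb C}$ the norms $\|\cdot\|$ and $\|\cdot\|_U$ are equivalent; and $\mathcal E:=\bigcup_TE_T\mathsf H_{\mathbb C}$ is dense in $\mathsf H$. For $\xi,\eta\in\mathcal E$,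
\begin{equation}\label{eq:conj}
\langle\overline\xi,\overline\eta\rangle_U=\overline{\langle2(1+A)^{-1}\xi,\eta\rangle}=\overline{\langle A^{-1}\xi,\eta\rangle_U}.
\end{equation}
So conjugation is in general not isometric for $\|\cdot\|_U$, but it becomes so after a correction: by \eqref{eq:conj} the map $I\xi:=\overline{A^{1/2}\xi}$ on $\mathcal E$ extends to an antiunitary involution $I$ of $\mathsf H$, and
\begin{equation}\label{eq:I}
\overline\xi=IA^{-1/2}\xi\qquad(\xi\in\mathcal E),\qquad IAI=A^{-1}\ \text{ on }\mathcal E .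
\end{equation}

For $\xi\in\mathsf H_{\mathbb C}$ put
\[
c(\xi)=s(\xi_1)+is(\xi_2)=l(\xi)+l(\overline\xi)^*\in M:=\Gamma_q(\mathsf H_{\mathbb R},U_t).
\]
Then $c(\xi)\Omega=\xi$ and $c(\xi)^*=c(\overline\xi)$. The next lemma is due to Shlyakhtenko and Hiai. Recall that, for $\Omega$ cyclic and separating, the Tomita operator $S$ is the closure of $x\Omega\mapsto x^*\Omega$, $x\in M$, with polar decomposition $S=J\Delta^{1/2}$.

\begin{lemma}\label{lem:modular}
$\Omega$ is cyclic and separating for $M$. The modular conjugation of the vacuum state is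
\[
J(\xi_1\otimes\cdots\otimes\xi_n)=I\xi_n\otimes\cdots\otimes I\xi_1,
\]
and therefore $Jl(\xi)J=r(I\xi)$. The modular operator $\Delta$ satisfies $\Delta^{1/2}=\bigoplus_n(A^{-1/2})^{\otimes n}$.
\end{lemma}

\begin{proof}
In the proof $J$ denotes the map defined by the formula. It commutes with each $P^{(n)}$, so it is an antiunitary involution of $\mathcal F$, and $Jl(\xi)J=r(I\xi)$.

\emph{Cyclic and separating.} Let $\mathcal A\subset M$ be the $*$-algebra generated by $1$ and $c(\xi)$, $\xi\in\mathcal E$, and $D_0$ the linear span of $\Omega$ and the tensors with letters in $\mathcal E$. Since $c(\xi)w=\xi\otimes w+l(\overline\xi)^*w$, induction on the degree gives $\mathcal A\Omega=D_0$, which is dense; so $\Omega$ is cyclic. For $\xi\in\mathsf H_{\mathbb R}$ we have $E_T\xi\in\mathsf H_{\mathbb R}$ and $s(E_T\xi)\to s(\xi)$ in norm, so $\mathcal A''=M$. For $\xi,\eta\in\mathsf H_{\mathbb R}\cap\mathcal E$, \eqref{eq:comm} gives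
\[
[s(\eta),Js(\xi)J]=[s(\eta),r(I\xi)+r(I\xi)^*]=2i\operatorname{Im}\langle\eta,I\xi\rangle_U\,q^{\mathsf N}.
\]
Since $I\xi=A^{-1/2}\overline\xi=A^{-1/2}\xi$, we have $\langle\eta,I\xi\rangle_U=\langle2(A^{1/2}+A^{-1/2})^{-1}\eta,\xi\rangle$. This is real, because $2(A^{1/2}+A^{-1/2})^{-1}$ commutes with conjugation. As these $s(\xi)$ generate $M$, it follows that $JMJ\subset M'$. The vector $J\Omega=\Omega$ is cyclic for $JMJ$, so it is separating for $M$.

\emph{The Tomita operator on $D_0$.} Let $S_0$ be the antilinear map $S_0(\xi_1\otimes\cdots\otimes\xi_n)=\overline{\xi_n}\otimes\cdots\otimes\overline{\xi_1}$ on $D_0$; then $S_0^2=1$. By \eqref{eq:annih} and \eqref{eq:conj}, on $D_0$ and for $\xi\in\mathcal E$,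
\[
S_0c(\xi)S_0=r(\overline\xi)+r(A^{-1}\xi)^* .
\]
For $\eta\in\mathcal E$, \eqref{eq:comm} and \eqref{eq:conj} give
\[
[c(\eta),S_0c(\xi)S_0]=\big(-\langle A^{-1}\xi,\eta\rangle_U+\langle\overline\eta,\overline\xi\rangle_U\big)q^{\mathsf N}=0 .
\]
Also $S_0c(\xi)S_0\Omega=\overline\xi=c(\overline\xi)\Omega$. In $(S_0c(\xi_1)S_0)\cdots(S_0c(\xi_n)S_0)\Omega$ replace the last factor by $c(\overline{\xi_n})$, commute it to the front, and repeat:
\[
S_0c(\xi_1)\cdots c(\xi_n)\Omega=(S_0c(\xi_1)S_0)\cdots(S_0c(\xi_n)S_0)\Omega=c(\overline{\xi_n})\cdots c(\overline{\xi_1})\Omega=\big(c(\xi_1)\cdots c(\xi_n)\big)^*\Omega .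
\]
Thus $S_0=S|_{D_0}$. By Kaplansky's theorem every $x\in M$ is a strong$^*$ limit of a bounded net from $\mathcal A$, so $D_0=\mathcal A\Omega$ is a core for $S$.

\emph{Polar decomposition.} Let $\Xi$ be the operator $\bigoplus_n(A^{-1/2})^{\otimes n}$ on $\mathcal F$. The tensor powers commute with $P^{(n)}$, so $\Xi$ is positive, nonsingular and selfadjoint. The orthogonal projections $Q_T=\bigoplus_nE_T^{\otimes n}$ commute with $\Xi$ and increase to $1$; $\Xi$ is bounded on each $Q_T\mathcal F_n$, and $D_0\cap Q_T\mathcal F_n$ is dense there. So $D_0$ is a core for $\Xi$. By \eqref{eq:I}, $S_0=J\Xi|_{D_0}$. Hence $S=J\Xi$, and uniqueness of the polar decomposition finishes the proof.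
\end{proof}

\section{A consequence of (AO) that does not see the state}\label{sec:consequence}

We use the following facts about exact $C^*$-algebras (Kirchberg; see \cite[Cor.~9.4.1]{BO} for local reflexivity).
\begin{itemize}
\item[(E1)] If the inclusion $\mathcal B\subset B(L)$ is a point-norm limit of contractive completely positive maps factoring through finite-dimensional $C^*$-algebras, then $\mathcal B$ is exact; so are nuclear $C^*$-algebras. $C^*$-subalgebras of exact algebras are exact.
\item[(E2)] Exact $C^*$-algebras are locally reflexive: for every finite-dimensional operator system $E\subset\mathcal B^{**}$ there is a net of contractive completely positive maps $\theta_i:E\to\mathcal B$ converging to $\mathrm{id}_E$ point-ultraweakly.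
\end{itemize}

In (AO) the norm bound is available only on $\mathcal B$ and $J\mathcal BJ$, and we want to use it for elements of $N$ and $JNJ$. Local reflexivity approximates the latter by the former, but only $\sigma$-weakly, so we need functionals that are normal on $N$ and on $JNJ$ separately. A limit of vector functionals $\langle\eta_m,\cdot\,\eta_m\rangle$ that vanishes on compacts need not have this property. Two-sided boundedness of the vectors $\eta_m$ ensures it: the bound on $y_m$ below gives normality on $N$, the bound on $x_m$ gives normality on $JNJ$.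

\begin{proposition}\label{prop:consequence}
Let $N$ satisfy \textup{(AO)}, let $\psi$ be a faithful normal state on $N$ and $\xi_\psi\in L^2(N)$ its representing vector in the natural cone. Let $\eta_m\to0$ weakly in $L^2(N)$ with $\eta_m=x_m\xi_\psi=Jy_mJ\xi_\psi$, where $x_m,y_m\in N$ and $\|x_m\|,\|y_m\|\le\rho$. Then for $a_1,\dots,a_d,b_1,\dots,b_d\in N$
\[
\limsup_m\Big|\Big\langle\eta_m,\sum_ja_jJb_jJ\,\eta_m\Big\rangle\Big|\le\limsup_m\|\eta_m\|^2\,\Big\|\sum_ja_j\otimes Jb_jJ\Big\|_{\min}.
\]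
\end{proposition}

\begin{proof}
Pass to a subsequence along which the left-hand limsup is a limit, and let $\omega(T)=\lim_{m\to\mathcal U}\langle\eta_m,T\eta_m\rangle$ for a free ultrafilter $\mathcal U$. Then $\omega$ is a positive functional on $B(L^2(N))$ with $\|\omega\|=\omega(1)\le\limsup\|\eta_m\|^2$, and it vanishes on compact operators.

\emph{Normality.} For $a\in N_+$ we have $\langle\eta_m,a\eta_m\rangle=\|Jy_mJa^{1/2}\xi_\psi\|^2\le\rho^2\psi(a)$, because $Jy_mJ\in N'$. So $\omega|_N\le\rho^2\psi$. In the same way, $\eta_m=x_m\xi_\psi$ gives $\omega(b)\le\rho^2\langle\xi_\psi,b\xi_\psi\rangle$ for $b\in(JNJ)_+$. By Cauchy--Schwarz, $|\omega(ab)|\le\omega(aa^*)^{1/2}\omega(b^*b)^{1/2}$ for $a\in N$, $b\in JNJ$. Hence $a\mapsto\omega(ab)$ on $N$ and $b\mapsto\omega(ab)$ on $JNJ$ are $\sigma$-strong$^*$ continuous, and therefore normal.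

\emph{Elements of $\mathcal B$.} If $a_j\in\mathcal B$ and $b_j\in J\mathcal BJ$, then by (AO)
\begin{equation}\label{eq:omegaB}
\Big|\omega\Big(\sum a_jb_j\Big)\Big|\le\|\omega\|\Big\|\sum a_jb_j+\mathcal K\Big\|\le\|\omega\|\Big\|\sum a_j\otimes b_j\Big\|_{\min}.
\end{equation}

\emph{First variable.} Let now $a_j\in N$ and $b_j\in J\mathcal BJ$. The inclusion $\mathcal B\subset N$ extends to a normal surjective $*$-homomorphism $\Phi:\mathcal B^{**}\to N$. If its kernel is $(1-z)\mathcal B^{**}$ with $z$ a central projection, then $\Phi|_{z\mathcal B^{**}}$ has an inverse $\iota:N\to z\mathcal B^{**}\subset\mathcal B^{**}$, an injective $*$-homomorphism with $\Phi\iota=\mathrm{id}$. Let $E=\operatorname{span}\{1,\iota(a_j),\iota(a_j)^*\}$ and let $\theta_i:E\to\mathcal B$ be as in (E2). Applying $\Phi$, we get $\theta_i(\iota(a_j))\to a_j$ $\sigma$-weakly in $N$. The $\theta_i$ are completely contractive and $\iota$ preserves minimal norms, so normality in the first variable and \eqref{eq:omegaB}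 give
\begin{align*}
\Big|\omega\Big(\sum a_jb_j\Big)\Big|&=\lim_i\Big|\omega\Big(\sum\theta_i(\iota(a_j))b_j\Big)\Big|\\
&\le\|\omega\|\limsup_i\Big\|\sum\theta_i(\iota(a_j))\otimes b_j\Big\|_{\min}\le\|\omega\|\Big\|\sum a_j\otimes b_j\Big\|_{\min}.
\end{align*}

\emph{Second variable.} The algebra $J\mathcal BJ$ is conjugate-linearly isomorphic to $\mathcal B$, hence exact, and it is $\sigma$-weakly dense in $JNJ$. Repeating the argument in the second variable, with the inequality just proved in place of \eqref{eq:omegaB}, gives the bound for $a_j\in N$, $b_j\in JNJ$.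
\end{proof}

\section{Finite dimension: cutting tensors}\label{sec:finite}

In this section $q\in(-1,1)$ is arbitrary and $\dim\mathsf H<\infty$. Let
\[
\mathcal T=C^*(1,l(\xi):\xi\in\mathsf H),\qquad\mathcal T_r=C^*(1,r(\xi):\xi\in\mathsf H)=\varrho\mathcal T\varrho .
\]

\subsection{The case $q=0$}
At $q=0$ we have $\mathcal F_n=\mathcal F_k\otimes\mathcal F_{n-k}$ as Hilbert spaces, by cutting a tensor after its $k$-th letter. Let $V:\mathcal F\to\mathcal F\otimes\mathcal F$ be the normalized sum of all cuts,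
\[
V(v_1\otimes\cdots\otimes v_n)=(n+1)^{-1/2}\sum_{k=0}^n(v_1\otimes\cdots\otimes v_k)\otimes(v_{k+1}\otimes\cdots\otimes v_n).
\]
The summands have different bidegrees, so $V$ is an isometry. Every cut of $v$ yields a cut of $\xi\otimes v$ by putting $\xi$ in front of the left piece; the only other cut of $\xi\otimes v$ is the one before $\xi$, and it has weight $(n+2)^{-1/2}$. So $Vl(\xi)$ and $(l(\xi)\otimes1)V$ differ on $\mathcal F_n$ only by this new cut and by the change of normalization, and both effects vanish as $n\to\infty$. Since each $\mathcal F_n$ is finite-dimensional, $Vl(\xi)-(l(\xi)\otimes1)V$ is compact. The same holds for $l(\xi)^*$, and for $r(\xi)$, $r(\xi)^*$ acting on the right piece. Consequently $ab-V^*(a\otimes b)V$ is compact for $a\in\mathcal T$, $b\in\mathcal T_r$.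

For $q\ne0$ cutting is no longer unitary from $\mathcal F_n$ to $\mathcal F_k\otimes\mathcal F_{n-k}$. We replace it by the unitary part of the polar decomposition of $R_{n,k}$. This requires that the cutting operators be invertible uniformly in $n$ and $k$, and that the unitary parts almost commute with $l(\xi)$.

\subsection{Uniform invertibility}

\begin{lemma}\label{lem:Rinv}
$C'_q:=\sup_{n,k}\|R_{n,k}^{-1}\|_0<\infty$.
\end{lemma}

\begin{proof}
Peeling off one letter at a time gives a bound growing with $k$; a second recursion, whose error decays like $|q|^k$, then takes over for large $k$.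

For $1\le k\le n$ compare \eqref{eq:factor} at $k$ and at $k-1$. By $P^{(k)}=(P^{(k-1)}\otimes1)R_{k,k-1}$ and $P^{(n-k+1)}=(1\otimes P^{(n-k)})R_{n-k+1,1}$,
\[
(P^{(k-1)}\otimes1\otimes P^{(n-k)})(R_{k,k-1}\otimes1)R_{n,k}=(P^{(k-1)}\otimes1\otimes P^{(n-k)})(1_{k-1}\otimes R_{n-k+1,1})R_{n,k-1}.
\]
Canceling the invertible $P$'s,
\begin{equation}\label{eq:step}
R_{n,k}=S_{n,k}R_{n,k-1},\qquad S_{n,k}=(R_{k,k-1}^{-1}\otimes1)(1_{k-1}\otimes R_{n-k+1,1}).
\end{equation}
By \eqref{eq:Rbound}, Lemma~\ref{lem:Rn1} and \eqref{eq:reverse}, $\|S_{n,k}\|_0,\|S_{n,k}^{-1}\|_0\le c_qC_q$. As $R_{n,0}=1$, we get $\|R_{n,k}^{-1}\|_0\le(c_qC_q)^k$.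

Next split the sum defining $R_{n,k}$, $1\le k\le n-1$, according to whether $1\in G$. If $1\in G$, the element $1$ is in no crossing pair; if $1\notin G$, it is in exactly $k$ of them. So
\begin{equation}\label{eq:split}
R_{n,k}=1\otimes R_{n-1,k-1}+q^k\sigma_k(1\otimes R_{n-1,k}),
\end{equation}
where $\sigma_k$ moves the first leg to position $k+1$. By \eqref{eq:step} this equals $(1+q^k\sigma_k(1\otimes S_{n-1,k}))(1\otimes R_{n-1,k-1})$. Choose $k_0\ge1$ with $|q|^{k_0}c_qC_q\le\frac12$. For $k_0<k<n$,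
\[
\|R_{n,k}^{-1}\|_0\le(1-|q|^kc_qC_q)^{-1}\|R_{n-1,k-1}^{-1}\|_0 .
\]
Iterate down to $k=k_0$, and use the first bound for $k\le k_0$. Since $R_{n,n}=1$ and $c_qC_q\ge1$, we obtain $C'_q\le(c_qC_q)^{k_0}\prod_{k>k_0}(1-|q|^kc_qC_q)^{-1}<\infty$.
\end{proof}

\subsection{Splitting unitaries}
Let $j_{n,k}:\mathcal F_k\otimes\mathcal F_{n-k}\to\mathcal F_n$ be the identity map of $\mathsf H^{\otimes n}$. By \eqref{eq:factor},
\[
\langle u,j_{n,k}v\rangle_q=\langle P^{(n)}u,v\rangle_0=\langle(P^{(k)}\otimes P^{(n-k)})R_{n,k}u,v\rangle_0,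
\]
that is, $j_{n,k}^*=R_{n,k}$ as a linear map. So the positive operator $D_{n,k}:=j_{n,k}j_{n,k}^*$ on $\mathcal F_n$ is $R_{n,k}$ as a linear map. Its eigenvalues are at most $\|R_{n,k}\|_0$ and their inverses at most $\|R_{n,k}^{-1}\|_0$; hence they lie in $\Lambda=[1/C'_q,C_q]$. It follows that $\|j_{n,k}\|\le C_q^{1/2}$ and that
\[
W_{n,k}:=j_{n,k}^*D_{n,k}^{-1/2}:\mathcal F_n\to\mathcal F_k\otimes\mathcal F_{n-k}
\]
is unitary, being isometric between spaces of equal finite dimension. Since $R_{n,0}=R_{n,n}=1$, the maps $W_{n,0}$ and $W_{n,n}$ are identity maps. The total reversal, also denoted $\varrho$, is unitary from $\mathcal F_k\otimes\mathcal F_{n-k}$ onto $\mathcal F_{n-k}\otimes\mathcal F_k$ and satisfies $\varrho j_{n,k}=j_{n,n-k}\varrho$; hence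
\begin{equation}\label{eq:Wrev}
\varrho W_{n,k}=W_{n,n-k}\varrho .
\end{equation}

\begin{lemma}\label{lem:W}
There is a bounded sequence $\delta_k\to0$, depending only on $q$, such that for $\|\xi\|\le1$ and $0\le k<n$
\[
\|W_{n+1,k+1}l(\xi)-(l(\xi)\otimes1)W_{n,k}\|\le\delta_k\quad\text{on }\mathcal F_n .
\]
For $k=n$ the difference is $0$. The same bounds hold for $W_{n,k}l(\xi)^*-(l(\xi)^*\otimes1)W_{n+1,k+1}$ on $\mathcal F_{n+1}$.
\end{lemma}

\begin{proof}
For $k=n$ all the $W$'s are identities. Let $k<n$ and $l=l(\xi)$. Clearly $l\,j_{n,k}=j_{n+1,k+1}(l\otimes1)$. By \eqref{eq:split} for $(n+1,k+1)$,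
\[
j_{n+1,k+1}^*l=(l\otimes1)j_{n,k}^*+q^{k+1}e,\qquad e=(1_{\mathcal F_{k+1}}\otimes l(\xi))j_{n,k+1}^*,\qquad\|e\|\le BC_q^{1/2}.
\]
The error carries the factor $q^{k+1}$ because $\xi$ has to cross $k+1$ letters to land in the right piece. Therefore
\[
D_{n+1,k+1}l-lD_{n,k}=q^{k+1}j_{n+1,k+1}e
\]
has norm at most $|q|^{k+1}BC_q$. Put $D=D_{n+1,k+1}$ and $D'=D_{n,k}$. From $D^il-lD'^i=\sum_{a+b=i-1}D^a(Dl-lD')D'^b$ and $\|D\|,\|D'\|\le C_q$ we see that for every polynomial $p$ there is a constant $K_p$, depending only on $p$ and $q$, with $\|p(D)l-lp(D')\|\le K_p|q|^{k+1}$. Hence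
\[
\|D^{-1/2}l-lD'^{-1/2}\|\le\delta'_k:=\inf_p\Big(2B\sup_{t\in\Lambda}|t^{-1/2}-p(t)|+K_p|q|^{k+1}\Big).
\]
By Weierstrass approximation on $\Lambda$, $\delta'_k\to0$. Finally
\[
W_{n+1,k+1}l-(l\otimes1)W_{n,k}=j_{n+1,k+1}^*\big(D^{-1/2}l-lD'^{-1/2}\big)+q^{k+1}eD'^{-1/2},
\]
so $\delta_k:=C_q^{1/2}\delta'_k+|q|^{k+1}B(C_qC'_q)^{1/2}$ works. If $X$ denotes this difference, unitarity of the $W$'s gives $W_{n,k}l^*-(l^*\otimes1)W_{n+1,k+1}=W_{n,k}X^*W_{n+1,k+1}$, which proves the last claim.
\end{proof}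

\subsection{Cutting isometries}
We now superpose the cuts with weights. Uniform weights, as for $q=0$, will give the compactness in (AO). Weights bounding the length of the left piece will give exactness.

\begin{lemma}\label{lem:V}
For each $n\ge0$ let $\alpha_n(0),\dots,\alpha_n(n)\ge0$ with $\sum_k\alpha_n(k)^2=1$, and define $V:\mathcal F\to\mathcal F\otimes\mathcal F$ by $V|_{\mathcal F_n}=\sum_{k=0}^n\alpha_n(k)W_{n,k}$. Then $V$ is an isometry mapping $\mathcal F_n$ into total degree $n$. With $\delta_{n,k}=\delta_k$ for $k<n$ and $\delta_{n,n}=0$, put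
\[
\varepsilon_n=B^2\alpha_{n+1}(0)^2+\sum_{k=0}^n\Big(B\,|\alpha_{n+1}(k+1)-\alpha_n(k)|+\delta_{n,k}\min\{\alpha_n(k),\alpha_{n+1}(k+1)\}\Big)^2 .
\]
For $\|\xi\|\le1$ and $l=l(\xi)$, the squared norms of $Vl-(l\otimes1)V$ on $\mathcal F_n$ and of $Vl^*-(l^*\otimes1)V$ on $\mathcal F_{n+1}$ are at most $\varepsilon_n$. The latter operator vanishes on $\mathcal F_0$.
\end{lemma}

\begin{proof}
The spaces $\mathcal F_k\otimes\mathcal F_{n-k}$ are mutually orthogonal and the $W_{n,k}$ are unitary, so $V$ is an isometry. On $\mathcal F_n$, the operator $Vl-(l\otimes1)V$ has the component $\alpha_{n+1}(0)W_{n+1,0}l$ in $\mathcal F_0\otimes\mathcal F_{n+1}$ and, for $0\le k\le n$, the component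
\[
\alpha_{n+1}(k+1)W_{n+1,k+1}l-\alpha_n(k)(l\otimes1)W_{n,k}
\]
in $\mathcal F_{k+1}\otimes\mathcal F_{n-k}$. With $X=W_{n+1,k+1}l-(l\otimes1)W_{n,k}$ the latter equals
\[
(\alpha_{n+1}(k+1)-\alpha_n(k))W_{n+1,k+1}l+\alpha_n(k)X=(\alpha_{n+1}(k+1)-\alpha_n(k))(l\otimes1)W_{n,k}+\alpha_{n+1}(k+1)X .
\]
Now use $\|l\|\le B$ and Lemma~\ref{lem:W}, choosing the better of the two expressions. For $l^*$ on $\mathcal F_{n+1}$, the component of $V\mathcal F_{n+1}$ in $\mathcal F_0\otimes\mathcal F_{n+1}$ is killed by $l^*\otimes1$, and the components $\alpha_n(k)W_{n,k}l^*-\alpha_{n+1}(k+1)(l^*\otimes1)W_{n+1,k+1}$ in $\mathcal F_k\otimes\mathcal F_{n-k}$, $0\le k\le n$, are estimated in the same way by the second part of Lemma~\ref{lem:W}. On $\mathcal F_0$ both terms vanish.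
\end{proof}

\begin{proposition}\label{prop:T}
\textup{(i)} There is an isometry $V:\mathcal F\to\mathcal F\otimes\mathcal F$ such that $ab-V^*(a\otimes b)V\in\mathcal K(\mathcal F)$ for $a\in\mathcal T$, $b\in\mathcal T_r$. \textup{(ii)} $\mathcal T$ is exact.
\end{proposition}

\begin{proof}
(i) Take $\alpha_n(k)=(n+1)^{-1/2}$. Since $0\le(n+1)^{-1/2}-(n+2)^{-1/2}\le\frac12(n+1)^{-3/2}$,
\[
\varepsilon_n\le\frac{B^2}{n+2}+\frac{B^2}{2(n+1)^2}+\frac2{n+2}\sum_{k=0}^n\delta_k^2\longrightarrow0 .
\]
So for $a=l(\xi)$ and $a=l(\xi)^*$ the operator $Va-(a\otimes1)V$ maps distinct $\mathcal F_n$, which are finite-dimensional, into orthogonal subspaces, with norms tending to $0$; it is compact. The set of $a$ for which $Va-(a\otimes1)V$ is compact is a norm closed algebra, because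
\[
Vaa'-(aa'\otimes1)V=(Va-(a\otimes1)V)a'+(a\otimes1)(Va'-(a'\otimes1)V).
\]
So it contains $\mathcal T$. As the weights are symmetric under $k\mapsto n-k$, \eqref{eq:Wrev} gives $\varrho V=V\varrho$. Conjugating by $\varrho$, which turns $a\otimes1$ into $1\otimes\varrho a\varrho$, we see that $Vb-(1\otimes b)V$ is compact for $b\in\mathcal T_r$. Hence
\[
Vab-(a\otimes b)V=(Va-(a\otimes1)V)b+(a\otimes1)(Vb-(1\otimes b)V)
\]
is compact. Multiply by $V^*$ from the left.

(ii) For $m\ge1$ let $\tau$ be uniformly distributed on $\{m+1,\dots,2m\}$ and take $\alpha_n(k)=\mathbb P(\min(n,\tau)=k)^{1/2}$. Call the resulting isometry $V_m$. Its range lies in $p_m\mathcal F\otimes\mathcal F$, where $p_m$ is the projection onto $\bigoplus_{k\le2m}\mathcal F_k$. We estimate $\varepsilon_n$. First, $\alpha_{n+1}(0)=0$. For $k=n$ we have $\delta_{n,n}=0$ and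
\[
|\alpha_{n+1}(n+1)-\alpha_n(n)|=|\mathbb P(\tau\ge n+1)^{1/2}-\mathbb P(\tau\ge n)^{1/2}|\le\mathbb P(\tau=n)^{1/2}\le m^{-1/2}.
\]
For $k<n$, $\alpha_n(k)^2=m^{-1}1_{\{m<k\le2m\}}$ and $\alpha_{n+1}(k+1)^2=m^{-1}1_{\{m\le k<2m\}}$. So the $k$-th term of $\varepsilon_n$ is at most $B^2m^{-1}$ for $k\in\{m,2m\}$, at most $m^{-1}\delta_k^2$ for $m<k<2m$, and $0$ otherwise. Altogether
\[
\varepsilon_n\le3B^2m^{-1}+\sup_{k>m}\delta_k^2,
\]
which tends to $0$ as $m\to\infty$, uniformly in $n$. For $a=l(\xi),l(\xi)^*$ the operator $V_ma-(a\otimes1)V_m$ maps distinct $\mathcal F_n$ into orthogonal subspaces, so $\|V_ma-(a\otimes1)V_m\|\to0$. The set of such $a$ is again a norm closed algebra, so this holds for all $a\in\mathcal T$. Therefore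
\[
V_m^*(p_map_m\otimes1)V_m=V_m^*(a\otimes1)V_m\longrightarrow a\quad\text{in norm}.
\]
So the inclusion $\mathcal T\subset B(\mathcal F)$ is the point-norm limit of the compositions of the unital completely positive maps $a\mapsto p_map_m\in B(p_m\mathcal F)$ and $x\mapsto V_m^*(x\otimes1)V_m$, and $B(p_m\mathcal F)$ is finite-dimensional. By (E1), $\mathcal T$ is exact.
\end{proof}

\begin{corollary}\label{cor:AO}
If $\dim\mathsf H_{\mathbb R}<\infty$, then $\Gamma_{q'}(\mathsf H_{\mathbb R},V_t)$ satisfies \textup{(AO)} for every $q'\in(-1,1)$.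
\end{corollary}

\begin{proof}
Apply this section to $\mathsf H=\mathsf H_V$ and $q'$. By Lemma~\ref{lem:modular}, $\mathcal F_{q'}(\mathsf H_V)$ with $J$ is the standard form. The algebra $\mathcal B=C^*(1,s(\xi):\xi\in\mathsf H_{\mathbb R})\subset\mathcal T$ is $\sigma$-weakly dense, and exact as a subalgebra of $\mathcal T$. Since $Js(\xi)J=r(I\xi)+r(I\xi)^*$, we have $J\mathcal BJ\subset\mathcal T_r$. With $V$ as in Proposition~\ref{prop:T}(i), for $a_i\in\mathcal B$ and $b_i\in J\mathcal BJ$,
\[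
\Big\|\sum a_ib_i+\mathcal K\Big\|\le\Big\|V^*\Big(\sum a_i\otimes b_i\Big)V\Big\|\le\Big\|\sum a_i\otimes b_i\Big\|_{\min}. \qedhere
\]
\end{proof}

\section{Infinite dimension, $q\ne0$: test elements}\label{sec:test}

Let $q\neq0$, $\dim\mathsf K_{\mathbb R}=\infty$, $M=\Gamma_q(\mathsf K_{\mathbb R},U_t)$ and $\mathsf H=\mathsf K_U$, with $A,I,J,E_T$ as in Section~\ref{sec:algebra} and $B=(1-|q|)^{-1/2}$.

\begin{proposition}\label{prop:test}
There are $\beta<\infty$, $\kappa>0$, $h>0$ such that for every $d\ge1$ there are $a_j,b_j\in M$ \textup{($j\le d$)} and a weakly null sequence $\eta_m\in\mathcal F$ with $\|\eta_m\|^2=h$, $\eta_m=x_m\Omega=Jy_mJ\Omega$, $x_m,y_m\in M$, $\sup_m(\|x_m\|+\|y_m\|)<\infty$, and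
\[
\lim_m\Big|\Big\langle\eta_m,\sum_{j\le d}a_jJb_jJ\eta_m\Big\rangle\Big|=\kappa h\,d,\qquad\Big\|\sum_{j\le d}a_j\otimes Jb_jJ\Big\|_{\min}\le\beta^2\sqrt d .
\]
\end{proposition}

The space $E_T\mathsf K_{\mathbb C}$ is invariant under conjugation and $I$, and by \eqref{eq:I} $\|\overline\zeta\|_U=\|A^{-1/2}\zeta\|_U\le T^{1/2}\|\zeta\|_U$ there. So as long as some $E_T\mathsf K_{\mathbb C}$ is infinite-dimensional, the argument of Section~\ref{sec:idea} survives.

\begin{proof}[Proof when $\dim E_T\mathsf K_{\mathbb C}=\infty$ for some $T$]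
Let $(\omega_j)_{j\ge1}$ be $\langle\cdot,\cdot\rangle_U$-orthonormal in $E_T\mathsf K_{\mathbb C}$ and set
\[
a_j=c(\overline{\omega_j})=l(\overline{\omega_j})+l(\omega_j)^*,\qquad b_j=c(I\omega_j),\qquad\eta_m=\omega_m=c(\omega_m)\Omega=Jc(I\omega_m)J\Omega .
\]
Then $Jb_jJ=r(\omega_j)+r(I\,\overline{I\omega_j})^*$. All $c(\zeta)$ occurring here have norm at most $\beta:=(1+T^{1/2})B$. For $m>d\ge j$,
\[
a_j^*\omega_m=\omega_j\otimes\omega_m+\langle\overline{\omega_j},\omega_m\rangle_U\Omega,\qquad Jb_jJ\omega_m=\omega_m\otimes\omega_j+\langle I\,\overline{I\omega_j},\omega_m\rangle_U\Omega .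
\]
Since $\langle\omega_j\otimes\omega_m,\omega_m\otimes\omega_j\rangle_q=q$ and $\omega_m\to0$ weakly, $\langle\omega_m,a_jJb_jJ\omega_m\rangle\to q$. So the limit condition holds with $h=1$ and $\kappa=|q|$.

The map $(\alpha_j)\mapsto\sum\alpha_j\overline{\omega_j}=\overline{\sum\overline{\alpha_j}\,\omega_j}$ from $\mathbb C^d$ to $\mathsf H$ has norm at most $T^{1/2}$, so Lemma~\ref{lem:creation}(ii) gives $\|\sum l(\overline{\omega_j})l(\overline{\omega_j})^*\|^{1/2}\le T^{1/2}B$. Likewise $\|\sum l(\omega_j)l(\omega_j)^*\|^{1/2}\le B$. Applying the first form of \eqref{eq:rowcol} to the terms $l(\overline{\omega_j})\otimes Jb_jJ$ and the second to $l(\omega_j)^*\otimes Jb_jJ$, we get $\|\sum_{j\le d}a_j\otimes Jb_jJ\|\le(T^{1/2}B+B)\sqrt d\,\beta=\beta^2\sqrt d$.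
\end{proof}

\begin{proof}[Proof when $\dim E_T\mathsf K_{\mathbb C}<\infty$ for all $T$]
\emph{The eigenvectors.} On each finite-dimensional space $E_T\mathsf K_{\mathbb C}$ the operator $A$ is diagonalizable, so $[1/T,T]$ contains only finitely many eigenvalues, each of finite multiplicity. The union of the $E_T\mathsf K_{\mathbb C}$ is dense in the infinite-dimensional space $\mathsf K_{\mathbb C}$, so there are infinitely many eigenvalues altogether. Conjugation maps the $\lambda$-eigenspace of $A$ onto the $\lambda^{-1}$-eigenspace. So $A$ has eigenvalues $1<\lambda_1<\lambda_2<\cdots\to\infty$. Choose $f_k$ with $Af_k=\lambda_kf_k$ and $\|f_k\|_U=1$, and put $g_k=If_k$, $\mu_k=\lambda_k^{-1/2}<1$. By \eqref{eq:I}, $Ag_k=\lambda_k^{-1}g_k$, $\overline{f_k}=\mu_kg_k$ and $\overline{g_k}=\mu_k^{-1}f_k$. The family $\{f_k,g_k\}_k$ is orthonormal in $\mathsf H$, being made of unit eigenvectors of $A$ for distinct eigenvalues.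

\emph{What goes wrong in degree one, and the remedy.} We have $f_k=c(f_k)\Omega=Jc(g_k)J\Omega$, but $\|c(g_k)\|\ge\|c(g_k)^*\Omega\|=\|\overline{g_k}\|_U=\mu_k^{-1}\to\infty$, so the two-sided bound fails. By Lemma~\ref{lem:modular}, vectors such as $g_k\otimes f_k$ are fixed by the modular operator, which suggests using them instead. They arise from $c(f_k)^*c(f_k)$, since $(c(f_k)^*c(f_k)-1)\Omega=\mu_k\,g_k\otimes f_k$. To normalize we must divide by $\mu_k$; but $c(f_k)^*c(f_k)-1$ also contains the term $q\,l(f_k)l(f_k)^*$, which is not small. This term is the leading part of $q\,c(f_k)c(f_k)^*$, and we subtract the latter.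

\emph{The elements.} Write $l_k=l(f_k)$, $\bar l_k=l(g_k)$ and $c_k=c(f_k)=l_k+\mu_k\bar l_k^*\in M$. Expanding, and using $l_k^*l_k=1+ql_kl_k^*$ and $\bar l_k^*\bar l_k=1+q\bar l_k\bar l_k^*$,
\[
c_k^*c_k-1-q\,c_kc_k^*=\mu_k(\bar l_kl_k+l_k^*\bar l_k^*)-q\mu_k(l_k\bar l_k+\bar l_k^*l_k^*)+\mu_k^2\big((1-q^2)\bar l_k\bar l_k^*-q\big).
\]
Hence the selfadjoint element $x_k:=\mu_k^{-1}(c_k^*c_k-1-q\,c_kc_k^*)+q\mu_k$ of $M$ equals
\[
x_k=X_k+X_k^*+Z_k,\qquad X_k=\bar l_kl_k-q\,l_k\bar l_k,\qquad Z_k=\mu_k(1-q^2)\bar l_k\bar l_k^* .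
\]
Let $\chi_k=x_k\Omega=g_k\otimes f_k-q\,f_k\otimes g_k$. As $\langle g_k\otimes f_k,f_k\otimes g_k\rangle_q=q$, we have $\|\chi_k\|^2=1+q^2-2q\cdot q=1-q^2$. The $\chi_k$ are mutually orthogonal, so $\chi_m\to0$ weakly. Since $Ig_k=f_k$, $J\chi_k=\chi_k$ and thus $\chi_k=x_k\Omega=Jx_kJ\Omega$. Take $a_j=b_j=x_j$, $\eta_m=\chi_m$ and $h=1-q^2$.

\emph{Upper bound.} By Lemma~\ref{lem:creation}, $\sum_j\bar l_jl_jl_j^*\bar l_j^*\le B^2\sum_j\bar l_j\bar l_j^*\le B^4$, and likewise with $l_j$ and $\bar l_j$ exchanged. So $\|\sum_{j\le d}X_jX_j^*\|^{1/2}\le(1+|q|)B^2$. Also $\sum_jZ_jZ_j^*\le B^2\sum_j\bar l_j\bar l_j^*\le B^4$. In particular $\|x_j\|\le\beta:=5B^2$ for all $j$, so $\eta_m=\chi_m$ is bounded on both sides. Apply the first form of \eqref{eq:rowcol} to $\sum X_j\otimes Jx_jJ$ and $\sum Z_j\otimes Jx_jJ$, and the second to $\sum X_j^*\otimes Jx_jJ$: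
\[
\Big\|\sum_{j\le d}x_j\otimes Jx_jJ\Big\|\le(2(1+|q|)+1)B^2\sqrt d\,\beta\le\beta^2\sqrt d .
\]

\emph{Lower bound.} Let $m>d\ge j$. The summands of $X_j^*$ and $Z_j$ have $l_j^*$ or $\bar l_j^*$ as rightmost factor, which kills $\chi_m$. So $x_j\chi_m=X_j\chi_m=\chi_j\otimes\chi_m$. By Lemma~\ref{lem:modular}, $JX_jJ=r(f_j)r(g_j)-q\,r(g_j)r(f_j)$, while the other summands of $Jx_jJ$ have $r(f_j)^*$ or $r(g_j)^*$ as rightmost factor and kill $\chi_m$. Hence
\[
Jx_jJ\chi_m=\chi_m\otimes g_j\otimes f_j-q\,\chi_m\otimes f_j\otimes g_j=\chi_m\otimes\chi_j .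
\]
By \eqref{eq:factor},
\[
\langle\chi_j\otimes\chi_m,\chi_m\otimes\chi_j\rangle_q=\langle\chi_j\otimes\chi_m,(P^{(2)}\otimes P^{(2)})R_{4,2}(\chi_m\otimes\chi_j)\rangle_0 .
\]
By orthogonality of the letters only $G=\{3,4\}$ contributes, with $\operatorname{inv}(G)=4$, and the value is $q^4\|\chi_j\|^2\|\chi_m\|^2$. Since $x_j$ is selfadjoint, $\langle\chi_m,\sum_{j\le d}x_jJx_jJ\chi_m\rangle=d\,q^4(1-q^2)\,h$. So $\kappa=q^4(1-q^2)>0$.
\end{proof}

\section{Proof of Theorem \ref{thm:main}}\label{sec:proof1}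

We prove a statement about embeddings, which also serves Theorem~\ref{thm:more}. The idea is to transport the test vectors of Proposition~\ref{prop:test} to $L^2(N)$ by an isometry compatible with left and right actions. For an isomorphism $\pi$ (so $p=1$, $E=\mathrm{id}$, $t=1$ below) the isometry $u$ in the proof is the unitary of standard forms implementing $\pi$.

\begin{proposition}\label{prop:embed}
Let $M=\Gamma_q(\mathsf K_{\mathbb R},U_t)$ with $q\ne0$, $\dim\mathsf K_{\mathbb R}=\infty$, and let $N$ be a $\sigma$-finite von Neumann algebra satisfying \textup{(AO)}. There is no injective normal $*$-homomorphism $\pi:M\to N$, with $p=\pi(1)$ possibly different from $1$, for which there is a faithful normal conditional expectation $E:pNp\to\pi(M)$.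
\end{proposition}

\begin{proof}
Suppose $\pi$ and $E$ exist. Let $\varphi$ be the vacuum state of $M$, with modular operator $\Delta_\varphi$ and modular conjugation $J_\varphi$ on $\mathcal F$.

\emph{A state on $N$ extending a multiple of $\varphi$.} If $p\neq1$, let $\theta$ be a faithful normal state on $(1-p)N(1-p)$, put $t=\frac12$ and
\[
\psi(x)=t\,\varphi(\pi^{-1}(E(pxp)))+(1-t)\,\theta((1-p)x(1-p)).
\]
If $p=1$, put $t=1$ and $\psi=\varphi\circ\pi^{-1}\circ E$. Then $\psi$ is a faithful normal state with $p$ in its centralizer, so $\sigma^\psi$ restricts on $pNp$ to the modular group of $t\,\varphi\pi^{-1}E$. Since $E$ preserves this functional, Takesaki's theorem gives $\sigma^\psi_s\circ\pi=\pi\circ\sigma^\varphi_s$.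

\emph{Intertwining the standard forms.} Let $\xi_\psi\in L^2(N)$ be the representing vector in the natural cone, so that its modular conjugation is $J$. Define $u:\mathcal F\to L^2(N)$ by $ux\Omega=t^{-1/2}\pi(x)\xi_\psi$, $x\in M$; it is an isometry since $\psi(\pi(x^*x))=t\varphi(x^*x)$. The relation between the modular groups gives $u\Delta_\varphi^{is}=\Delta_\psi^{is}u$ for all $s$. So $u$ intertwines the spectral projections, and $u\Delta_\varphi^{1/2}\subset\Delta_\psi^{1/2}u$. For $x\in M$,
\[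
Ju\Delta_\varphi^{1/2}x\Omega=t^{-1/2}J\Delta_\psi^{1/2}\pi(x)\xi_\psi=t^{-1/2}\pi(x^*)\xi_\psi=ux^*\Omega=uJ_\varphi\Delta_\varphi^{1/2}x\Omega .
\]
Since $\Delta_\varphi^{1/2}M\Omega=J_\varphi M\Omega$ is dense, $Ju=uJ_\varphi$. Therefore
\begin{equation}\label{eq:intertwine}
ux=\pi(x)u,\qquad uJ_\varphi yJ_\varphi=J\pi(y)J\,u\qquad(x,y\in M).
\end{equation}

\emph{Conclusion.} Take $a_j,b_j,\eta_m,x_m,y_m$ from Proposition~\ref{prop:test}. Then $u\eta_m=t^{-1/2}\pi(x_m)\xi_\psi$, and also $u\eta_m=uJ_\varphi y_m\Omega=Juy_m\Omega=t^{-1/2}J\pi(y_m)J\xi_\psi$. The sequence $u\eta_m$ is weakly null with $\|u\eta_m\|^2=h$. By \eqref{eq:intertwine},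
\[
\Big\langle u\eta_m,\sum\pi(a_j)J\pi(b_j)Ju\eta_m\Big\rangle=\Big\langle\eta_m,\sum a_jJ_\varphi b_jJ_\varphi\eta_m\Big\rangle .
\]
Moreover $\|\sum\pi(a_j)\otimes J\pi(b_j)J\|_{\min}=\|\sum a_j\otimes J_\varphi b_jJ_\varphi\|_{\min}$, because $\pi$ and $J_\varphi bJ_\varphi\mapsto J\pi(b)J$ are injective $*$-homomorphisms. So Proposition~\ref{prop:consequence}, applied to $u\eta_m$, $\pi(a_j)$ and $\pi(b_j)$, gives $\kappa hd\le h\beta^2\sqrt d$, that is, $\sqrt d\le\beta^2/\kappa$, for every $d$: a contradiction.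
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A $*$-isomorphism of von Neumann algebras is normal. By Corollary~\ref{cor:AO}, $N=\Gamma_{q'}(\mathsf H_{\mathbb R},V_t)$ satisfies (AO), and it is $\sigma$-finite because it has the separating vector $\Omega$. An isomorphism $\pi:\Gamma_q(\mathsf K_{\mathbb R},U_t)\to N$ would contradict Proposition~\ref{prop:embed} with $p=1$ and $E=\mathrm{id}$.
\end{proof}

\section{Proof of Theorem \ref{thm:more}}\label{sec:proof2}

\begin{lemma}\label{lem:free}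
$\Gamma_0(\mathsf H_{\mathbb R},V_t)$ satisfies \textup{(AO)} for every $\mathsf H_{\mathbb R}$ and $V_t$.
\end{lemma}

\begin{proof}
For $\dim\mathsf H_{\mathbb R}<\infty$ this is Corollary~\ref{cor:AO}. Let $\dim\mathsf H_{\mathbb R}=\infty$ and let $\mathcal T$, $\mathcal T_r$ be generated by $1$ and the left, respectively right, creation operators on $\mathcal F=\mathcal F_0(\mathsf H_V)$. Then $\mathcal T$ is the closure of the directed union of the algebras generated by the creation operators of separable infinite-dimensional closed subspaces. Each of these is generated by a sequence of isometries with orthogonal ranges, so it is isomorphic to $\mathcal O_\infty$ and nuclear (Cuntz, 1977). Hence $\mathcal T$ is nuclear. The subalgebra $\mathcal B=C^*(1,s(\xi):\xi\in\mathsf H_{\mathbb R})$ is exact and $\sigma$-weakly dense in $\Gamma_0(\mathsf H_{\mathbb R},V_t)$, and $J\mathcal BJ\subset\mathcal T_r$.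

By \eqref{eq:comm} with $q=0$, $[l(\xi),r(\eta)]=0$ and $[l(\xi)^*,r(\eta)]=\langle\xi,\eta\rangle_VP_\Omega$. The latter is compact in any dimension, so the images of $\mathcal T$ and $\mathcal T_r$ in $B(\mathcal F)/\mathcal K$ commute. This yields a $*$-homomorphism $\mathcal T\otimes_{\min}\mathcal T_r=\mathcal T\otimes_{\max}\mathcal T_r\to B(\mathcal F)/\mathcal K$. Restrict it to $\mathcal B\otimes_{\min}J\mathcal BJ\subset\mathcal T\otimes_{\min}\mathcal T_r$.
\end{proof}

\begin{lemma}\label{lem:amplify}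
If $N$ satisfies \textup{(AO)}, then so does $N\otimes M_n(\mathbb C)$ for every $n\ge1$.
\end{lemma}

\begin{proof}
Let $\mathcal B\subset N$ be as in (AO) and let $\Theta:\mathcal B\otimes_{\min}J\mathcal BJ\to B(L^2(N))/\mathcal K$ be the resulting $*$-homomorphism. The algebra $\mathcal B\otimes M_n$ is exact and $\sigma$-weakly dense in $N\otimes M_n$. We have $L^2(N\otimes M_n)=L^2(N)\otimes\mathbb C^n\otimes\mathbb C^n$, where $\mathcal B\otimes M_n$ acts as $\mathcal B\otimes M_n\otimes1$ and its conjugate by the modular conjugation is $J\mathcal BJ\otimes1\otimes M_n$. So the map in (AO) for $\mathcal B\otimes M_n$ is $\Theta\otimes\mathrm{id}_{M_n\otimes M_n}$, with values in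
\[
\big(B(L^2(N))/\mathcal K\big)\otimes M_n\otimes M_n=B(L^2(N)\otimes\mathbb C^{n^2})/\mathcal K .
\]
It is a $*$-homomorphism on the minimal tensor product, hence contractive.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(i) If $q=0$ or $\dim\mathsf K_{\mathbb R}<\infty$, use Lemma~\ref{lem:free} and Corollary~\ref{cor:AO}. If $q\neq0$, $\dim\mathsf K_{\mathbb R}=\infty$ and $M=\Gamma_q(\mathsf K_{\mathbb R},U_t)$ satisfied (AO), then Proposition~\ref{prop:embed} with $N=M$, $\pi=\mathrm{id}$ and $E=\mathrm{id}$ would be contradicted, since $M$ is $\sigma$-finite.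

(ii) By Corollary~\ref{cor:AO} or Lemma~\ref{lem:free}, $N$ satisfies (AO), and by Lemma~\ref{lem:amplify} so does $N\otimes M_n(\mathbb C)$, which is $\sigma$-finite. Apply Proposition~\ref{prop:embed} to it.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BO}
Brown--Ozawa, \emph{$C^*$-algebras and finite-dimensional approximations}.

\bibitem{KSW}
Manish Kumar, Adam Skalski, Mateusz Wasilewski, \emph{Full solution of the factoriality question for $q$-Araki-Woods von Neumann algebras via conjugate variables}, arXiv:2301.08619 (2023).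

\end{thebibliography}

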